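# Digraphs without acyclic separators have at least $3n-3$ arcs

## 1. A hub and a directed triangle

Take four vertices $u,r_1,r_2,r_3$. Put in the directed triangle $r_1\to r_2\to r_3\to r_1$, and join $u$ to each $r_i$ by two opposite arcs. This gives $3+6=9$ arcs.

Let us try to break this digraph by deleting vertices, under one restriction: the deleted set must not itself contain a directed cycle. A pair of opposite arcs counts as a directed cycle of length 2. If we delete $u$, we may delete nothing else, since $u$ forms a cycle of length 2 with every other vertex. What remains is the directed triangle, which is strongly connected. If we keep $u$, we may delete one or two of the $r_i$, but not all three, because together they form a directed cycle. Each remaining $r_i$ is joined to $u$ in both directions, so the rest is again strongly connected. The digraph cannot be broken.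

Now remove a single arc. By symmetry there are three cases.

- Without $r_3\to r_1$, delete $u$: the path $r_1\to r_2\to r_3$ is not strongly connected.
- Without $u\to r_1$, delete $r_3$: the vertex $r_1$ has lost its last in-arc.
- Without $r_1\to u$, delete $r_2$: the vertex $r_1$ has lost its last out-arc.

In each case the deleted set is one vertex, so it contains no directed cycle. Thus each of the nine arcs is needed. But perhaps a different arrangement of four vertices resists with only eight arcs? And how many arcs are needed on $n$ vertices?

## 2. Acyclic separators and the bound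

All digraphs are finite, without loops and without parallel arcs; two vertices may be joined by a pair of oppositely oriented arcs. Such a pair of arcs, or the pair of vertices it joins, is called a *digon*, written $x\leftrightarrow y$. A digraph is *strongly connected*, or *strong*, if every vertex can be reached from every other along directed paths; one vertex alone is strong.

**Definition (acyclic separator).** A digraph is *cyclic* if it contains a directed cycle (a digon is one, of length 2), and *acyclic* otherwise. A set $U$ of vertices of $D$ is acyclic or cyclic according to the induced subdigraph $D[U]$. A *separator* of a strong digraph $D$ is a set $S\subseteq V(D)$ such that $D-S$ has at least one vertex and is not strong. An *acyclic separator* is a separator that is an acyclic set.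

**Definition (good).** A digraph is *good* if it is strong, has at least 3 vertices, and has no acyclic separator.

Reversing all arcs changes neither which sets are acyclic nor which sets are separators, so the reverse of a good digraph is good. We use this constantly.

The opening example generalizes. For $n\ge3$ let $\vec C_n^*$ be obtained from a directed cycle $\vec C_{n-1}$ (the *rim*) and one more vertex $u$ (the *hub*) by adding all $2(n-1)$ arcs between $u$ and the rim. For $n=3$ the rim is a digon and $\vec C_3^*$ is the complete digraph on three vertices. The digraph $\vec C_n^*$ has $n$ vertices and $3(n-1)$ arcs, and it is isomorphic to its reverse. It is good, by the argument of Section 1. It is clearly strong. An acyclic set containing $u$ is $\{u\}$, and deleting it leaves a directed cycle. If $u\notin S$, all remaining vertices other than $u$ form digons with $u$.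

The question, from Thilo Hartel and Dieter Rautenbach, "Cyclic Neighborhoods in Digraphs", arXiv:2607.26606 (2026), is to prove or disprove that every strong digraph with $n\ge3$ vertices, $m$ arcs and no acyclic separator has $m\ge3n-3$. The statement is true, and more can be said.

**Theorem.** Let $D$ be a strongly connected digraph with $n\ge3$ vertices and $m$ arcs and no acyclic separator. Then

(a) $m\ge3n-3$;

(b) $m=3n-3$ if and only if $D\cong\vec C_n^*$.

(c) Consequently every strongly connected digraph with $n\ge3$ vertices and $m\le3n-3$ arcs other than $\vec C_n^*$ has an acyclic separator. This is best possible for every $n\ge4$: a strongly connected digraph with $n$ vertices, $m$ arcs and no acyclic separator exists if and only if $3n-3\le m\le n(n-1)$.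

Notation: $V=V(D)$; $N^\pm(v)$ and $d^\pm(v)$ are the out/in-neighborhoods and degrees. For $X\subseteq V$, $N^+(X)$ is the set of vertices outside $X$ with an in-neighbor in $X$, and $N^+[X]=X\cup N^+(X)$; similarly $N^-$. The number of arcs of $D[X]$ is $e(X)$. Recall that $m=\sum_v d^+(v)=\sum_v d^-(v)$. A second elementary fact: a strong digraph on at least two vertices with all outdegrees 1 is a directed cycle. Indeed, from any vertex there is only one way to walk, and this walk must visit every vertex and return.

## 3. Three and four vertices by hand

Let $D$ be good with $n=3$. Each single vertex $v$ is an acyclic set, so $D-v$ is strong on two vertices, which means that it is a digon. Hence all pairs are digons, $m=6=3n-3$, and $D\cong\vec C_3^*$.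

Let $D$ be good with $n=4$. If a pair of vertices is not a digon, it is acyclic, so the complementary pair must be strong, that is, a digon. The six pairs split into three complementary couples, and each couple contains at least one digon. Choose one from each couple. Any two of the chosen pairs intersect, because the only pair disjoint from a given one is its complement. Three distinct, pairwise intersecting pairs form a star or a triangle.

*Star.* Some vertex $h$ forms digons with all three others, which gives 6 arcs. Since $\{h\}$ is acyclic, $D-h$ is strong on three vertices, so it has at least 3 arcs. Thus $m\ge9$. If $m=9$, all outdegrees in $D-h$ are 1, so $D-h$ is a directed triangle and $D\cong\vec C_4^*$.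

*Triangle.* Three vertices carry 6 arcs. The fourth vertex $v$ has $d^+(v)\ge2$: if $d^+(v)\le1$, then $N^+(v)$ is acyclic and deleting it leaves $v$, without out-arcs, together with at least two other vertices. By reversal $d^-(v)\ge2$. So $m\ge6+4=10$.

Parts (a) and (b) are therefore settled for $n\le4$. In particular, eight arcs do not suffice on four vertices.

## 4. Cyclic neighborhoods and degree counting

The degree argument just used has a stronger general form.

**Lemma 1 (separation).** Let $D$ be good. If $V\setminus S=A\sqcup B$ with $A,B\ne\emptyset$ and there is no arc from $A$ to $B$, then $S$ is cyclic. In particular, if $A\ne\emptyset$ and $N^+[A]\ne V$, then $N^+(A)$ is cyclic; likewise for $N^-$.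

*Proof.* No vertex of $B$ can be reached from $A$ in $D-S$, so $S$ is a separator, and it is not acyclic because $D$ is good. For the second sentence take $S=N^+(A)$ and $B=V\setminus N^+[A]$; for $N^-$ reverse all arcs. $\square$

**Lemma 2 (degrees).** In a good digraph, $d^+(v)\ge2$ and $d^-(v)\ge2$ for every $v$.

*Proof.* If $N^+[v]=V$, then $d^+(v)=n-1\ge2$. Otherwise $N^+(v)$ contains a directed cycle by Lemma 1, hence at least two vertices. For $d^-$ reverse. $\square$

The obvious thing to do is to sum: $m=\sum_v d^+(v)\ge2n$. That is far from $3n-3$, and outdegrees alone do not improve it: in $\vec C_n^*$ with $n\ge4$, all $n-1$ rim vertices have outdegree exactly 2, and the hub makes up for them. The count does succeed whenever such a dominating object is present.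

**Lemma 3 (dominating sets).** Let $D$ be good and $\emptyset\ne Q\subseteq V$ with $e(Q)\ge3|Q|-3$ and $N^+[Q]=V$ or $N^-[Q]=V$. Then $m\ge e(Q)+3(n-|Q|)\ge3n-3$.

*Proof.* Let $N^+[Q]=V$. Each $v\notin Q$ has at least one in-arc from $Q$ and, by Lemma 2, at least two out-arcs. The arcs of the first kind have their tail in $Q$ and their head outside, and those of the second kind have their tail outside $Q$. So all these arcs are distinct and none lies in $D[Q]$. The case $N^-[Q]=V$ follows by reversal. $\square$

A single vertex $Q=\{v\}$ has $e(Q)=0=3\cdot1-3$. So if some vertex satisfies $N^+[v]=V$ or $N^-[v]=V$, then (a) holds.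

## 5. Deleting a vertex fails, identifying two vertices works

For an induction we need an operation that makes a good digraph smaller and keeps it good. Deleting a vertex is the natural candidate, and it already fails on the extremal example: for $n\ge4$ *no* vertex of $\vec C_n^*$ can be deleted. Deleting the hub leaves a directed cycle on at least three vertices, from which deleting one vertex leaves a path that is not strong. Deleting a rim vertex leaves the hub and a directed path on $n-2\ge2$ vertices, and then the hub alone is an acyclic separator.

Identifying two consecutive rim vertices of $\vec C_n^*$, $n\ge4$, on the other hand, turns it into $\vec C_{n-1}^*$. This suggests merging. Some care is needed: if in $\vec C_4^*$ we merge the hub with $r_1$ into $z$, we get three vertices $z,r_2,r_3$ with $z\leftrightarrow r_2$, $z\leftrightarrow r_3$, $r_2\to r_3$, and $\{z\}$ is an acyclic separator. The merged pair was a digon, so a cycle disappeared inside the merged vertex. Excluding digons is all that is needed.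

**Definition (identification).** For $x\ne y$ not forming a digon, $D/\{x,y\}$ is obtained by identifying $x$ and $y$ to one vertex $z$, deleting a loop if one arises and merging parallel arcs. Put
$$\ell(x,y)=[x,y\text{ adjacent}]+|N^+(x)\cap N^+(y)|+|N^-(x)\cap N^-(y)|, \tag{1}$$
where the bracket is 1 if there is an arc between $x$ and $y$, and 0 otherwise.

The digraph $D/\{x,y\}$ has exactly $m-\ell(x,y)$ arcs: one arc is lost as a loop if $x,y$ are adjacent (there is only one arc between them), and one arc is lost for each common out-neighbor and each common in-neighbor. For example, in $\vec C_n^*$ with $n\ge4$, two consecutive rim vertices have $\ell=1+1+1=3$, since the hub is both a common out- and a common in-neighbor and there is no other. For $n\ge5$, two non-consecutive rim vertices have $\ell=0+1+1=2$.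

**Lemma 4 (identification).** Let $D$ be good with $n\ge4$ and let $x\ne y$ not form a digon. Then $D'=D/\{x,y\}$ is good.

*Proof.* $D'$ has $n-1\ge3$ vertices. It is strong, since a directed walk in $D$ becomes a directed walk in $D'$ once a possible loop is dropped. Suppose $S$ is an acyclic separator of $D'$.

If $z\notin S$, then $D[S]=D'[S]$ is acyclic. Moreover $D-S$ is not strong, since otherwise its identification $D'-S$ would be strong. So $S$ is an acyclic separator of $D$, a contradiction.

If $z\in S$, put $S^*=(S\setminus\{z\})\cup\{x,y\}$. Then $D-S^*=D'-S$ is not strong, so $D[S^*]$ contains a directed cycle $Z$, because $D$ is good. If $Z$ contains at most one of $x,y$, then writing $z$ for that vertex gives a directed cycle in $D'[S]$, a contradiction. If $Z$ contains both, then $Z$ has length at least 3, because $\{x,y\}$ is not a digon. The vertices $x,y$ split $Z$ into two directed paths, one of which has length at least 2. Identifying its ends turns this path into a directed cycle through $z$ in $D'[S]$, again a contradiction. $\square$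

So if $\ell(x,y)\ge3$ for some non-digon pair, induction gives $m\ge3(n-1)-3+3=3n-3$. If every such pair has $\ell\le2$, this induction stops exactly one arc short: $3(n-1)-3+2=3n-4$. That is the case where something else is needed. There the condition $\ell\le2$ is itself a strong restriction, and we will exploit it to rescue the degree count.

## 6. Triangles and clusters

We want to show $m\ge3n$ when no pair has $\ell\ge3$ and nothing dominates. Write
$$m-3n=\sum_{v\in V}(d^+(v)-3). \tag{2}$$
The negative terms come from vertices of outdegree 2. We shall not find extra outdegree to pay for these. Instead we shall show that vertices of *in*degree 2 force extra *out*degree at their in-neighbors. Applied to $D$ and to its reverse, the two estimates cancel each other's losses. This will work vertex by vertex away from the following configurations, which have to be treated as wholes.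

**Definition (triangles and clusters).** A *triangle* is a set of three vertices that pairwise form digons. Let $H$ be the undirected graph on $V$ whose edges are the digons contained in triangles. A *cluster* is the vertex set of a component of $H$ with at least two vertices. Let $R$ be the set of vertices in no cluster.

For example, two triangles sharing one vertex, with no further arcs, form one cluster with 5 vertices and $12=3\cdot5-3$ arcs. The digraph $\vec C_n^*$ with $n\ge4$ has no triangles, because its rim contains no digon; there $R=V$.

Clusters are pairwise disjoint. The three digons of a triangle are edges of $H$, so every triangle lies in a cluster. Conversely every vertex of a cluster is on an edge of $H$, hence in a triangle. Thus $R$ is the set of vertices in no triangle, each cluster has at least three vertices, and $V$ is the disjoint union of $R$ and the clusters. All these notions are unchanged by reversal.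

**Lemma 5 (arcs in a cluster).** For every cluster $Q$, $e(Q)\ge3|Q|-3$.

*Proof.* Build $Q$ by adding triangles. Start with $U$ a triangle in $Q$; it has $6=3\cdot3-3$ arcs. While $U\ne Q$, some edge of $H$ joins $U$ to $Q\setminus U$, since $Q$ is connected in $H$. This edge lies in a triangle $T$ that meets $U$ and is not contained in $U$, and $T\subseteq Q$. Replace $U$ by $U\cup T$. If $|T\setminus U|=2$, all three digons of $T$ are new, so $e(U)$ grows by at least $6=3\cdot2$. If $|T\setminus U|=1$, two digons are new, so $e(U)$ grows by at least $4>3$. Hence $e(U)\ge3|U|-3$ throughout. $\square$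

By Lemmas 3 and 5, (a) also holds if some cluster $Q$ has $N^+[Q]=V$ or $N^-[Q]=V$. What remains is the following.

**Proposition 6.** Let $D$ be good and suppose

- (H1) no vertex $v$ has $N^+[v]=V$ or $N^-[v]=V$;
- (H2) $\ell(x,y)\le2$ for every pair $x\ne y$ not forming a digon;
- (H3) no cluster $Q$ has $N^+[Q]=V$ or $N^-[Q]=V$.

Then $m\ge3n$.

Observe that (H1)–(H3) are invariant under reversal: reversal exchanges the last two terms of (1) and keeps clusters. By (H1) and Lemma 1, all sets $N^+(v)$ and $N^-(v)$ are cyclic.

## 7. Discharging indegree 2 against outdegree

The proof of Proposition 6 starts with a direct consequence of (H2) that will be used five times, including twice after this section.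

**Lemma 7 (closing a triangle).** Assume (H2). If $x\leftrightarrow a\leftrightarrow y$, $x\ne y$, and there is an arc between $x$ and $y$, then $x\leftrightarrow y$, so $\{x,a,y\}$ is a triangle.

*Proof.* Otherwise $\{x,y\}$ is a non-digon pair, it is adjacent, and $a$ is both a common out-neighbor and a common in-neighbor. So $\ell(x,y)\ge3$, contradicting (H2). $\square$

Now let $D$ satisfy the hypotheses of Proposition 6, and put
$$J=\{v\in R:d^-(v)=2\},\qquad J'=\{v\in R:d^+(v)=2\}.$$
Call a vertex *digon-incident* if it lies in a digon.

**Step 1: what a vertex of $J$ looks like.** *If $v\in J$, then $N^-(v)=\{c,d\}$ with $c\leftrightarrow d$, and $v$ is not digon-incident.*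

The set $N^-(v)$ is cyclic and has two elements, so it is a digon $\{c,d\}$. If $v$ is in a digon, its partner is an in-neighbor, say $c$. Then $v\leftrightarrow c\leftrightarrow d$ and $d\to v$, so $\{v,c,d\}$ is a triangle by Lemma 7, contradicting $v\in R$.

To see that (H2) matters, look at $\vec C_n^*$ with $n\ge4$. A rim vertex $r$ is in no triangle, and $N^-(r)$ consists of the hub and the previous rim vertex, a digon. But $r$ *is* digon-incident. There (H2) fails for consecutive rim vertices.

**Step 2: a vertex of $R$ pays for its out-neighbors in $J$.** *If $c\in R$ has exactly $j\ge1$ out-neighbors in $J$, then $d^+(c)\ge j+3$.*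

We need three out-neighbors of $c$ outside $J$. By (H1) there is a directed cycle $Z$ in $D[N^+(c)]$. We first show that $Z$ avoids $J$. Suppose $v\in V(Z)\cap J$, with $N^-(v)=\{c,d\}$. The predecessor of $v$ on $Z$ is an in-neighbor of $v$ other than $c$ (as $c\notin N^+(c)$), so it is $d$. Let $w$ be the successor of $v$ on $Z$; then $w\in N^+(c)\cap N^+(v)$. By Step 1, $v$ is not digon-incident, so $\{c,v\}$ is not a digon, and $c\leftrightarrow d$. Now $\ell(c,v)\ge3$, because of the arc $c\to v$, the common in-neighbor $d$ (both $d\to v$ and $d\to c$), and the common out-neighbor $w$. This contradicts (H2). So $V(Z)\cap J=\emptyset$.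

Next pick $v\in N^+(c)\cap J$ and write $N^-(v)=\{c,d\}$. By Step 1, $c\leftrightarrow d$; so $d\in N^+(c)$, and $d$ is digon-incident, hence $d\notin J$. Thus $V(Z)\cup\{d\}\subseteq N^+(c)\setminus J$. If this set has at least three elements, we are done. Otherwise $Z$ has length 2 and contains $d$, so $Z$ is a digon $\{d,w\}$. Then $c\leftrightarrow d\leftrightarrow w$ and $c\to w$, so $\{c,d,w\}$ is a triangle by Lemma 7, contradicting $c\in R$.

The last line is where the argument needs $c\in R$. For clusters we need a joint estimate. By Lemma 5, a cluster may be short of $3|Q|$ inner arcs by three, so the arcs leaving it must cover this deficit of 3 as well as the payment to $J$.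

**Step 3: a cluster pays for its out-neighbors in $J$.** *Let $Q$ be a cluster, $e^+(Q)$ the number of arcs leaving $Q$, and $j(Q)$ the number of arcs from $Q$ to $J$. Then $e^+(Q)\ge3+\frac12j(Q)$.*

Put $j=j(Q)$ and $o=e^+(Q)-j$. Since $J\subseteq R$ is disjoint from $Q$, the number $o$ counts the arcs leaving $Q$ with head outside $J$. By (H3) and Lemma 1, there is a directed cycle $Z$ in $D[N^+(Q)]$.

We claim that $Z$ has at least two vertices outside $J$. If $Z$ has length 2, its vertices are digon-incident, so neither is in $J$ by Step 1. In general, if $v\in V(Z)\cap J$, then its predecessor $x$ on $Z$ is outside $Q$, and $v$ also has an in-neighbor $c\in Q$. So $N^-(v)=\{x,c\}$, and $x\leftrightarrow c$ by Step 1. Hence $x$ is digon-incident and $x\notin J$. Thus no two consecutive vertices of $Z$ are in $J$, and a cycle of length at least 3 has at least two vertices outside $J$. This proves the claim. Each vertex of $Z$ has an in-arc from $Q$, so $o\ge2$, with at least two different heads outside $J$.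

If $j\ge2$, then $j+o\ge j+2\ge3+\frac12j$. If $o\ge3$, then $j+o\ge j+3\ge3+\frac12j$. So suppose $o=2$ and $j\le1$; we derive a contradiction by exhibiting an acyclic separator. The arcs leaving $Q$ are
$$q_1\to x,\qquad q_2\to y,\qquad\text{and, if }j=1,\quad c\to v,$$
with $q_1,q_2,c\in Q$, $x\ne y$, $x,y\notin J$ and $v\in J$; in particular $v\ne x,y$. In each case below we choose $S$ with $|S\cap Q|=1$ and put $A=Q\setminus S$ and $B=V\setminus(Q\cup S)$. Then $A\ne\emptyset$ since $|Q|\ge3$. Each arc leaving $Q$ has its tail or its head in $S$, so there is no arc from $A$ to $B$. Since $B\ne\emptyset$ and $S$ is acyclic, this contradicts Lemma 1.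

- *$q_1=q_2=q$.* Take $S=\{q\}$ if $j=0$ and $S=\{q,v\}$ if $j=1$. It is acyclic since $v$ is not digon-incident; $x\in B$.
- *$q_1\ne q_2$, and $j=0$ or $c=q_1$.* Take $S=\{q_1,y\}$. The arcs $q_1\to x$ and (if present) $c\to v$ have their tail in $S$, and $q_2\to y$ has its head in $S$. There is no arc from $q_1$ to $y$, so $S$ is acyclic; $x\in B$.
- *$q_1\ne q_2$, $j=1$, $c=q_2$.* Symmetrically take $S=\{q_2,x\}$. There is no arc from $q_2$ to $x$; $y\in B$.
- *$q_1\ne q_2$, $j=1$, $c\notin\{q_1,q_2\}$.* Take $S=\{q_1,y,v\}$. The only arc leaving $Q$ from $q_1$ goes to $x$, so $q_1$ has no out-neighbor in $S$ and lies on no cycle of $D[S]$. The pair $\{y,v\}$ is not a digon since $v$ is not digon-incident. So $S$ is acyclic; $x\in B$.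

**Step 4: summation.** Here we split (2) over the clusters and $R$. For a cluster $Q$, Lemma 5 and Step 3 give
$$\sum_{v\in Q}(d^+(v)-3)=e(Q)+e^+(Q)-3|Q|\ge e^+(Q)-3\ge\tfrac12j(Q).$$
For $c\in R$ let $j(c)$ be the number of out-neighbors of $c$ in $J$. If $j(c)\ge1$, then $d^+(c)-3\ge j(c)\ge\frac12j(c)$ by Step 2, and in particular $c\notin J'$. If $j(c)=0$, then $d^+(c)-3\ge-[c\in J']$, since $d^+(c)\ge2$ and $d^+(c)=2$ means $c\in J'$. Each vertex of $J$ has indegree 2, so the numbers $j(Q)$ and $j(c)$ add up to $2|J|$. Therefore
$$m-3n\ge|J|-|J'|. \tag{3}$$
The reverse of $D$ satisfies the same hypotheses with the same clusters and the same $R$, and with $J$ and $J'$ exchanged. So also $m-3n\ge|J'|-|J|$. Adding this to (3) gives $2(m-3n)\ge0$, that is, $m\ge3n$. This proves Proposition 6. $\blacksquare$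

## 8. The induction for $m\ge3n-3$

We prove (a) by induction on $n$. For $n=3$ we saw $m=6$. Let $n\ge4$.

1. If some vertex $v$ has $N^+[v]=V$ or $N^-[v]=V$, then Lemma 3 with $Q=\{v\}$ gives $m\ge3n-3$.
2. If some non-digon pair has $\ell(x,y)\ge3$, then $D/\{x,y\}$ is good with $n-1\ge3$ vertices by Lemma 4, and induction gives $m\ge3(n-1)-3+\ell(x,y)\ge3n-3$.
3. If some cluster $Q$ has $N^+[Q]=V$ or $N^-[Q]=V$, then Lemmas 5 and 3 give $m\ge3n-3$.
4. Otherwise (H1)–(H3) hold, and $m\ge3n$ by Proposition 6.

This proves (a); the statement in question is true. $\blacksquare$

## 9. Uniqueness of $\vec C_n^*$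

We know that $\vec C_n^*$ is good with $3n-3$ arcs. For the converse in (b), let $D$ be good with $m=3n-3$. We show $D\cong\vec C_n^*$ by induction on $n$. The cases $n=3,4$ were done in Section 3. Let $n\ge5$. The plan is to follow the four cases of Section 8 and see what equality forces.

**Step 1: if some vertex dominates, then $D\cong\vec C_n^*$.** Suppose $N^+[h]=V$ or $N^-[h]=V$. Since $\vec C_n^*$ is isomorphic to its reverse, we may reverse and assume $N^+[h]=V$. From $3n-3=m=(n-1)+\sum_{v\ne h}d^+(v)$ and Lemma 2, every $v\ne h$ has $d^+(v)=2$. Since $|N^+[v]|=3<n$, Lemma 1 shows that $N^+(v)$ is cyclic, hence a digon.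

We claim that $h\in N^+(v)$ for every $v\ne h$. Suppose $h\notin N^+(v)=\{a,b\}$. As $a\ne h$ and $a\to b$, we have $N^+(a)=\{b,a'\}$ with $b\leftrightarrow a'$. As $b\ne h$, $b\to a$ and $b\to a'$, we have $N^+(b)=\{a,a'\}$. So $N^+(\{a,b\})=\{a'\}$ is acyclic, and Lemma 1 gives $V=\{a,b,a'\}$, a contradiction.

So each $v\ne h$ has exactly one out-neighbor other than $h$. The digraph $D-h$ is strong, as $\{h\}$ is acyclic, and all its outdegrees are 1, so it is a directed cycle on $n-1$ vertices. All arcs between $h$ and this cycle are present. Hence $D\cong\vec C_n^*$.

*From now on assume (H1); we derive a contradiction.* All $N^\pm(v)$ are cyclic.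

**Step 2: preparing for a non-digon pair with $\ell(x,y)\ge3$.** Suppose such a pair exists. Steps 2 to 6 exclude it. By Lemma 4 and (a), $3n-3-\ell(x,y)\ge3(n-1)-3$, so $\ell(x,y)=3$, and $D'=D/\{x,y\}$ is good with $3(n-1)-3$ arcs. By induction $D'\cong\vec C_{n-1}^*$, with $n-1\ge4$. Let $z$ be the identified vertex. Since $\{x,y\}$ is not a digon, we may rename so that there is no arc from $y$ to $x$. Fix a hub of $D'$.

**Step 3: $z$ is the hub of $D'$.** Suppose the hub is $h\ne z$. Let the rim be $z\to r_1\to\dots\to r_k\to z$ with $k=n-3\ge2$. In $D'$ we have $N^-(z)=\{h,r_k\}$ and $N^+(z)=\{h,r_1\}$. As there is no arc $y\to x$, $N^-(x)\subseteq\{h,r_k\}$, so $h\to x$ by Lemma 2. Next, $N^-(y)\subseteq\{x,h,r_k\}$. Since $N^+(x)\subseteq\{y,h,r_1\}$ and $r_k\ne r_1$, there is no arc $x\to r_k$, and so $\{x,r_k\}$ is acyclic. But $N^-(y)$ is cyclic, so it contains $h$, that is, $h\to y$. As also $h\to r_i$ for all $i$, we get $N^+[h]=V$, contradicting (H1).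

**Step 4: translating cyclic neighborhoods into conditions along the rim.** Now $z$ is the hub. Let $r_i$ ($i\in\mathbb Z_k$, $k=n-2\ge3$) be the rim vertices, with $r_i\to r_{i+1}$ and no other arcs among them. Then $V=\{x,y\}\cup\{r_i:i\in\mathbb Z_k\}$. Put
$$O_i=N^+(r_i)\cap\{x,y\},\quad I_i=N^-(r_i)\cap\{x,y\},\quad B_i=O_i\cap I_i .$$
All $O_i$ and $I_i$ are nonempty, because $r_i\leftrightarrow z$ in $D'$. The set $B_i$ tells with which of $x,y$ the vertex $r_i$ forms a digon. Let $\varepsilon=1$ if $x\to y$ and $\varepsilon=0$ otherwise. Rim vertices with $|O_i|=2$ are the common in-neighbors of $x,y$, and those with $|I_i|=2$ are the common out-neighbors, so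
$$w:=\sum_i(|O_i|-1)+\sum_i(|I_i|-1)=\ell(x,y)-\varepsilon=3-\varepsilon. \tag{4}$$

The set $N^+(r_i)=\{r_{i+1}\}\cup O_i$ is cyclic. Since $\{x,y\}$ is not a digon, a cycle in it passes through $r_{i+1}$. It is either a digon $r_{i+1}\leftrightarrow a$ with $a\in O_i$, so that $a\in O_i\cap B_{i+1}$, or a cycle of length 3, which must be $r_{i+1}\to x\to y\to r_{i+1}$ because there is no arc $y\to x$. Likewise a cycle in $N^-(r_{i+1})=\{r_i\}\cup I_{i+1}$ is a digon $r_i\leftrightarrow a$ with $a\in B_i\cap I_{i+1}$, or $r_i\to x\to y\to r_i$. So for every $i$:

- $(P_i)$: $O_i\cap B_{i+1}\ne\emptyset$, or [$\varepsilon=1$, $O_i=\{x,y\}$, $x\in O_{i+1}$, $y\in I_{i+1}$];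
- $(Q_i)$: $B_i\cap I_{i+1}\ne\emptyset$, or [$\varepsilon=1$, $I_{i+1}=\{x,y\}$, $x\in O_i$, $y\in I_i$].

The excess $w$ is at most 3, while the conditions force overlaps of $x$ and $y$. We play these against each other.

**Step 5: some $B_i$ is empty.** First, not all $B_i$ contain $x$. Otherwise $x\in O_j\cap I_j$ for all $j$, so every $r_j\in N^+(y)$ has $|I_j|=2$ and every $r_j\in N^-(y)$ has $|O_j|=2$. By Lemma 2, $N^+(y)$ contains at least 2 rim vertices (there is no arc $y\to x$) and $N^-(y)$ at least $2-\varepsilon$. So $w\ge4-\varepsilon$, contradicting (4). Similarly, not all $B_i$ contain $y$: otherwise the at least 2 rim vertices in $N^-(x)$ have $|O_j|=2$ and the at least $2-\varepsilon$ rim vertices in $N^+(x)$ have $|I_j|=2$, and again $w\ge4-\varepsilon$.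

Suppose all $B_i$ are nonempty. A $B_i$ not containing $x$ is $\{y\}$, and one not containing $y$ is $\{x\}$. So both $\{x\}$ and $\{y\}$ occur. Going around the rim we find a passage from an index with $B=\{y\}$ to one with $B=\{x\}$, and a passage from an index with $B=\{x\}$ to one with $B=\{y\}$, each with only indices having $B=\{x,y\}$ strictly in between. Each passage contributes at least 2 to $w$:

- If the passage has an intermediate index $j$, then $O_j=I_j=\{x,y\}$, which contributes 2.
- If it is direct, $B_i=\{a\}$ and $B_{i+1}=\{b\}$ with $a\ne b$, then $(P_i)$ gives $b\in O_i$ or directly $O_i=\{x,y\}$; as $a\in O_i$, in any case $O_i=\{x,y\}$. Likewise $(Q_i)$ gives $a\in I_{i+1}$ or directly $I_{i+1}=\{x,y\}$; as $b\in I_{i+1}$, in any case $I_{i+1}=\{x,y\}$. This contributes 2.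

The two passages use different terms of $w$. Intermediate indices of different passages lie in disjoint segments, and they have $B=\{x,y\}$, while the indices used by direct passages have singleton $B$. If both passages are direct, the one from $a$ to $b$ uses $|O_i|$ with $B_i=\{a\}$ and $|I_{i+1}|$ with $B_{i+1}=\{b\}$. The other uses an $O$-term at an index with $B=\{b\}$ and an $I$-term at an index with $B=\{a\}$. So $w\ge4$, contradicting (4). Hence some $B_i$ is empty.

**Step 6: an empty $B_i$ is impossible too.** Let $B_i=\emptyset$. Then $O_i,I_i$ are disjoint nonempty subsets of $\{x,y\}$, so they are singletons. Since $O_{i-1}\cap B_i=\emptyset$, condition $(P_{i-1})$ must hold through its second alternative: $\varepsilon=1$, $O_{i-1}=\{x,y\}$, $O_i=\{x\}$, $I_i=\{y\}$. In the same way $(Q_i)$ gives $I_{i+1}=\{x,y\}$. Now $w=2$ by (4), and $O_{i-1},I_{i+1}$ already account for 2. So *all other $O_j$ and $I_j$ are singletons.*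

If $B_j=\emptyset$ for some $j\ne i$, the same argument gives $O_{j-1}=\{x,y\}$ with $j-1\ne i-1$, a contradiction. So $B_j\ne\emptyset$ for $j\ne i$. These $B_j$ are singletons: $B_j=\{x,y\}$ would need both $O_j$ and $I_j$ of size 2, hence $j=i-1=i+1$, which is impossible as $k\ge3$.

For $j=i+1,i+2,\dots,i-2$ (just one index if $k=3$), $O_j$ is a singleton containing the nonempty set $B_j$, so $O_j=B_j$. The second alternative of $(P_j)$ fails, so $O_j\cap B_{j+1}\ne\emptyset$. As $B_{j+1}$ is a singleton, $B_{j+1}=B_j$. Hence there is $s\in\{x,y\}$ with $B_j=\{s\}$ for all $j\ne i$.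

- If $s=x$, then for $j\ne i,i+1$ the singleton $I_j$ contains $x$, so $y\notin I_j$. As there is no arc $y\to x$, $N^+(y)=\{r_i,r_{i+1}\}$. This is acyclic since $k\ge3$, a contradiction.
- If $s=y$, then for $j\ne i-1,i$ the singleton $O_j$ contains $y$, so $x\notin O_j$. As there is no arc $y\to x$, $N^-(x)=\{r_{i-1},r_i\}$. This is acyclic, a contradiction.

Thus no non-digon pair has $\ell\ge3$: (H2) holds, and Lemma 7 is available.

**Step 7: no cluster dominates.** Suppose some cluster $Q$ has $N^+[Q]=V$ or $N^-[Q]=V$. Since (H1) and (H2) are invariant under reversal, we may assume $N^+[Q]=V$. Put $F=V\setminus Q$. Lemmas 3 and 5 give $3n-3=m\ge e(Q)+3|F|\ge3n-3$, so equality holds in the count proving Lemma 3: $e(Q)=3|Q|-3$, and every $v\in F$ has exactly one in-neighbor in $Q$ and $d^+(v)=2$. By (H1) the set $N^+(v)=\{a,b\}$ is then a digon for each $v\in F$.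

*No vertex of $F$ is digon-incident.* Suppose $v\in F$ is in a digon. Its partner is an out-neighbor, say $a$. Then $v\leftrightarrow a\leftrightarrow b$ and $v\to b$, so $\{v,a,b\}$ is a triangle by Lemma 7. It lies in a cluster, and this cluster is not $Q$ because $v\notin Q$. As clusters are disjoint, $a,b\in F$, and so $a,b$ have outdegree 2. Then no arc leaves $\{v,a,b\}\ne V$, contradicting strong connectivity.

*$F$ is empty.* For $v\in F$ both vertices of the digon $N^+(v)$ are digon-incident, so $N^+(v)\subseteq Q$. Hence there are no arcs inside $F$, and any $v\in F$ has only its single in-neighbor in $Q$, so that $d^-(v)=1$. This contradicts Lemma 2. So $F=\emptyset$.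

*The contradiction.* Now $Q=V$ and $e(V)=3n-3$. In the construction of Lemma 5 the initial triangle has $6=3\cdot3-3$ arcs, so each addition of a triangle $T$ to $U$ must add exactly $3|T\setminus U|$ arcs. This excludes $|T\setminus U|=1$, where at least 4 arcs are added, and for $|T\setminus U|=2$ it means that only the six arcs of $T$ are added. As $n\ge4$, there is a last addition $T=\{t,p,q\}$, with $U\cap T=\{t\}$ and $U\cup T=V$. Then $D-t$ has no arcs between $U\setminus\{t\}\ne\emptyset$ and $\{p,q\}$, so $\{t\}$ is an acyclic separator, a contradiction.

**Step 8: conclusion.** We have (H1) by assumption, (H2) by Steps 2–6 and (H3) by Step 7. Proposition 6 gives $m\ge3n$, contradicting $m=3n-3$. This proves (b). $\blacksquare$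

## 10. All arc numbers from $3n-3$ to $n(n-1)$

The first sentence of (c) restates (a) and (b): a strong digraph with $n\ge3$ vertices, at most $3n-3$ arcs and no acyclic separator has exactly $3n-3$ arcs by (a), so it is $\vec C_n^*$ by (b).

For the second sentence, we show that adding an arc $e$ to a good digraph $D$ keeps it good. Clearly $D+e$ is strong. Let $S\ne V$ be an acyclic set of $D+e$. It is also acyclic in $D$, so $D-S$ is strong, and hence $(D+e)-S$ is strong. So starting from $\vec C_n^*$ and adding missing arcs one at a time until the complete digraph is reached, we obtain good digraphs with every number of arcs from $3n-3$ to $n(n-1)$. By (a) no smaller number occurs, and no digraph on $n$ vertices has more than $n(n-1)$ arcs.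

Finally, for $n\ge4$ we have $3n-2\le n(n-1)$, since $n^2-4n+2=(n-2)^2-2\ge2$. So there are good digraphs with $n$ vertices and $3n-2$ arcs, and the bound $3n-3$ in the first sentence of (c) cannot be increased. $\blacksquare$
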